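# The price of universality for one-to-one codes: why $\frac{m-2}{2}\log n$ bits cannot be saved

## 1. Two letters: a single type class forces the rate

### 1.1 One-to-one codes and excess length

Let $A$ be a finite alphabet of size $m$, and let $X_1,X_2,\dots$ be i.i.d. with values in $A$ and common probability mass function (p.m.f.) $P$. Write $X^n=(X_1,\dots,X_n)$, and $P^n$ for its law. All logarithms are to base $2$.

**Definition (one-to-one code).** A one-to-one code for blocklength $n$ is an injective map $f:A^n\to\{0,1\}^*=\{\varnothing,0,1,00,01,\dots\}$. The length of a string $s$ is $\ell(s)$. A sequence $\{f_n\}$ of codes is universal if it does not depend on $P$.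

Nothing is assumed about prefixes. For $A=\{a,b,c\}$ and $n=1$, the map $a\mapsto\varnothing$, $b\mapsto 0$, $c\mapsto 1$ is a legitimate code. The only constraint is that there are few short strings: for every real $L$,
$$\#\{s\in\{0,1\}^*:\ \ell(s)<L\}<2^{L+1}.\tag{1}$$
If $L\le 0$ the left side is $0$. If $L>0$ it is $\sum_{i=0}^{\lceil L\rceil-1}2^i=2^{\lceil L\rceil}-1<2^{L+1}$.

Fix $\delta>0$. We ask for a threshold $\tau$, as small as possible, with $\mathbb P(\ell(f(X^n))\ge\tau)\le 2^{-n\delta}$. So the probability of exceeding the threshold must be exponentially small, with prescribed exponent $\delta$.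

### 1.2 Tilting the source

Recall $H(Q)=-\sum_xQ(x)\log Q(x)$ and $D(Q\|P)=\sum_xQ(x)\log\frac{Q(x)}{P(x)}$. Let $U_A$ be the uniform p.m.f.

**Definition (tilted p.m.f., the class $\mathcal P_\delta$).** For $P$ of full support and $\alpha\in[0,1]$ put $P_\alpha(x)=P(x)^\alpha/Z_\alpha$ with $Z_\alpha=\sum_xP(x)^\alpha$. Let $\mathcal P_\delta$ be the set of full-support $P$ with $D(U_A\|P)>\delta$.

The family runs from $P_0=U_A$ to $P_1=P$. Since $D(P_\alpha\|P)=(\alpha-1)E_{P_\alpha}\log P-\log Z_\alpha$, and since $\frac{d}{d\alpha}\log Z_\alpha=E_{P_\alpha}\log P$ and $\frac{d}{d\alpha}E_{P_\alpha}\log P=(\ln 2)\mathrm{Var}_{P_\alpha}(\log P)$, we get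
$$\frac{d}{d\alpha}D(P_\alpha\|P)=-(1-\alpha)(\ln 2)\,\mathrm{Var}_{P_\alpha}(\log P).\tag{2}$$
A $P\in\mathcal P_\delta$ is not uniform, so (2) is negative for $0<\alpha<1$. Hence $D(P_\alpha\|P)$ decreases strictly from $D(U_A\|P)>\delta$ to $0$, and there is exactly one $\alpha^*=\alpha^*(\delta,P)\in(0,1)$ with $D(P_{\alpha^*}\|P)=\delta$. We write $\alpha=\alpha^*(\delta,P)$ and $Q_P=P_{\alpha}$. From $-E_{P_\alpha}\log P=(\delta+\log Z_\alpha)/(1-\alpha)$ and $H(P_\alpha)=-\alpha E_{P_\alpha}\log P+\log Z_\alpha$ one reads off $H(Q_P)=\frac1{1-\alpha}(\alpha\delta+\log Z_\alpha)$.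

Here is a binary example. Let $P=(\frac15,\frac45)$. Then $P_{1/2}\propto(1,2)$, so $P_{1/2}=(\frac13,\frac23)$, and $D(P_{1/2}\|P)=\frac13\log\frac53+\frac23\log\frac56=\log\frac53-\frac23\approx0.070$. So for $\delta=\log\frac53-\frac23$ we have $\alpha^*=\frac12$, $Q_P=(\frac13,\frac23)$ and $H(Q_P)=\log3-\frac23$. The condition $P\in\mathcal P_\delta$ holds because $D(U_A\|P)=\log 5-2\approx0.32$. The formula agrees: $Z_{1/2}=3/\sqrt5$, and $2(\frac\delta2+\log\frac3{\sqrt5})=\delta+2\log3-\log5=\log3-\frac23$.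

Two exact identities carry the whole lecture. Let $V=\{v\in\mathbb R^A:\sum_xv(x)=0\}$, let $|\cdot|$ be the Euclidean norm, and let $g=g_P\in V$ be the orthogonal projection of $-\log P$ on $V$. Since $P$ is not uniform, $g\ne0$. Let $q$ be any p.m.f. on $A$, $Q=Q_P$ and $v=q-Q\in V$. We have $\log Q=\alpha\log P-\log Z_\alpha$, and constants pair to $0$ with $v$. Hence $-\sum q\log Q=H(Q)-\sum v\log Q=H(Q)+\alpha\langle g,v\rangle$, and
$$H(q)=-\sum_xq\log Q-D(q\|Q)=H(Q)+\alpha\langle g,v\rangle-D(q\|Q).\tag{3}$$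
Similarly $\sum q\log\frac QP=\sum Q\log\frac QP+\sum v\,(\alpha-1)\log P=\delta+(1-\alpha)\langle g,v\rangle$, so
$$D(q\|P)=D(q\|Q)+\sum_xq\log\tfrac QP=\delta+(1-\alpha)\langle g,v\rangle+D(q\|Q).\tag{4}$$
Read them together: moving from $Q$ in the direction $-g$ by an amount with $\langle g,v\rangle=-t$ lowers the divergence from $P$ by $(1-\alpha)t$ and costs $\alpha t$ of entropy, to first order.

### 1.3 Type classes

An $n$-type is a p.m.f. $q$ on $A$ with $nq(x)\in\mathbb Z$ for all $x$. The type $q_x$ of $x\in A^n$ is its vector of letter frequencies, and $T_q=\{x:q_x=q\}$. For instance, with $A=\{0,1\}$, $n=4$, $q=(\frac14,\frac34)$ the class $T_q$ has $4$ elements. All strings of $T_q$ are equally probable under $P^n$, and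
$$P^n(T_q)=|T_q|\,2^{-n(H(q)+D(q\|P))}.\tag{5}$$
Also $|T_q|\le2^{nH(q)}$ (take $P=q$ in (5)). For the size from below, use $\sqrt{2\pi k}(k/e)^k\le k!\le e\sqrt k(k/e)^k$ for $k\ge1$. If $m'\le m$ letters have $q(x)>0$, then
$$|T_q|=\frac{n!}{\prod_x(nq(x))!}\ \ge\ 2^{nH(q)}\frac{\sqrt{2\pi n}}{e^{m'}\prod_{q(x)>0}\sqrt{nq(x)}}\ \ge\ 2^{nH(q)}\sqrt{2\pi}\,e^{-m}\,n^{(1-m')/2},$$
so for every $n$-type $q$
$$|T_q|\ge c_2\,n^{-(m-1)/2}\,2^{nH(q)},\qquad c_2=\sqrt{2\pi}\,e^{-m}.\tag{6}$$

Two small tools remain. First, if $Q(x)\ge\eta>0$ for all $x$ and $|q-Q|\le n^{-1/2}$, then by Jensen's inequality $D(q\|Q)\le\log\sum q^2/Q=\log\big(1+\sum_x\frac{v(x)^2}{Q(x)}\big)$, and so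
$$0\le nD(q\|Q)\le n\log\Big(1+\frac1{n\eta}\Big)\le C_1:=\frac{\log e}{\eta}.\tag{7}$$
Second, rounding: for every p.m.f. $y$ there is an $n$-type $q$ with
$$|q(x)-y(x)|<\tfrac1n\ \text{ for all }x,\qquad\text{hence}\quad|q-y|<\tfrac{\sqrt m}{n}.\tag{8}$$
Take integer parts of $ny(x)$. The fractional parts sum to an integer $j$, which is $0$ or smaller than the number of positive fractional parts. Add $1$ to $j$ coordinates with positive fractional part.

### 1.4 The lower bound for $m=2$

**Proposition 1.** Let $m=2$ and $P\in\mathcal P_\delta$. There are $K,N<\infty$, depending on $P$ and $\delta$, such that for all $n\ge N$, every one-to-one code $f$ and every real $\tau$ with $\mathbb P(\ell(f(X^n))\ge\tau)\le2^{-n\delta}$,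
$$\tau\ \ge\ nH(Q_P)-\frac1{2(1-\alpha)}\log n-K.$$

*Proof.* The plan is to find one type class of probability at least $2\cdot2^{-n\delta}$ and of the largest possible entropy. At least half of it must then receive short codewords.

By (5), (6), a class near $Q$ has probability about $n^{-1/2}2^{-n\delta}$, too small by a factor $\sqrt n$. By (4) we repair this by moving to $\langle g,v\rangle=-b/n$ with $(1-\alpha)b\approx\frac12\log n$. So let $\kappa\ge0$ be a constant to be chosen, $b=\frac{\frac12\log n+\kappa}{1-\alpha}$, and $y=Q-\frac{b}{n|g|^2}g$. For $n$ large, $y$ is a p.m.f. and $|y-Q|=\frac b{n|g|}\le\frac12n^{-1/2}$. Round $y$ to a type $q$ by (8). For $n\ge8$ we have $|q-y|<\frac{\sqrt2}n\le\frac12n^{-1/2}$, so $|q-Q|\le n^{-1/2}$. Also $|n\langle g,q-Q\rangle+b|=|n\langle g,q-y\rangle|\le W:=\sqrt2\,|g|$. With $\eta=\min_xQ(x)$ and $C_1$ from (7), identity (4) gives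
$$nD(q\|P)\le n\delta+(1-\alpha)(-b+W)+C_1\le n\delta-\tfrac12\log n-\kappa+W+C_1,$$
and (5), (6) give $P^n(T_q)\ge c_22^{\kappa-W-C_1}2^{-n\delta}$. Choose $\kappa$ so that $c_22^{\kappa-W-C_1}\ge2$.

The strings of $T_q$ are equally probable, so at most half of them have $\ell(f(x))\ge\tau$. The other half are mapped injectively to strings of length $<\tau$. By (1) and (6), $2^{\tau+1}\ge\frac12|T_q|\ge\frac{c_2}2n^{-1/2}2^{nH(q)}$, and by (3) and (7), $nH(q)\ge nH(Q)-\alpha b-W-C_1$. Therefore $\tau\ge nH(Q)-\alpha b-\frac12\log n-\text{const}$, and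
$$\alpha b+\tfrac12\log n=\tfrac12\Big(\frac{\alpha}{1-\alpha}+1\Big)\log n+\frac{\alpha\kappa}{1-\alpha}=\frac{1}{2(1-\alpha)}\log n+\text{const}.\qquad\square$$

So for two letters the second-order term $-\frac1{2(1-\alpha)}\log n$ cannot be improved by $\varepsilon\log n$ bits, even by a code designed for one known $P$. What changes for $m\ge3$?

## 2. The price $\frac{m-2}2\log n$ for $m$ letters

Two known results are quoted from Theocharous, Gavalakis and Kontoyiannis, "Pragmatic lossless compression: Fundamental limits and universality", arXiv:2501.10103 (2025).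

(i) Let $P\in\mathcal P_\delta$ be known. The smallest rate $R$ for which some one-to-one code $f_n$ achieves $\mathbb P(\ell(f_n(X^n))\ge nR)\le2^{-n\delta}$ equals $H(P_{\alpha^*})-\frac1{2(1-\alpha^*)}\frac{\log n}n+O(1/n)$.

(ii) There is a sequence of universal one-to-one codes $\{f_n\}$ such that for every $P\in\mathcal P_\delta$ there is a rate $R^{\sf u}(n,\delta,P)$ with $\mathbb P(\ell(f_n(X^n))\ge nR^{\sf u}(n,\delta,P))\le2^{-n\delta}$ for all $n$ large enough, and
$$R^{\sf u}(n,\delta,P)\le H(P_{\alpha^*})+\Big(\frac{m-2}2-\frac1{2(1-\alpha^*)}\Big)\frac{\log n}n+O(1/n),$$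
where the implied constant may depend on $P$ and $\delta$.

The same paper conjectures that the universal rate in (ii) is optimal for one-to-one codes. For $m=2$ the extra term vanishes and (i), or Proposition 1, settles the matter. For $m\ge3$ we prove the following. Let $\lambda$ be $(m-1)$-dimensional Lebesgue measure on the hyperplane $\{y\in\mathbb R^A:\sum_xy(x)=1\}$, and for $P\in\mathcal P_\delta$, $s\in\mathbb R$ put
$$\tau_{n,s}(P)=nH(Q_P)+\Big(\frac{m-2}2-\frac1{2(1-\alpha)}\Big)\log n-s .$$
This is the threshold of (ii), up to $O(1)$, lowered by $s$ bits.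

**Theorem A.** Let $m\ge2$, $\delta>0$, and let $\mathcal K\subset\mathcal P_\delta$ be compact. There are $C,N<\infty$ (depending on $\mathcal K,\delta,m$) such that for all $n\ge N$, all $s\in\mathbb R$ and all one-to-one codes $f:A^n\to\{0,1\}^*$, the set $B=\{P\in\mathcal K:\ \mathbb P(\ell(f(X^n))\ge\tau_{n,s}(P))\le2^{-n\delta}\}$ satisfies
$$\lambda(B)\le C\,2^{-s}.$$

**Corollary B.** Let $m\ge3$, $\delta>0$ and $c<\frac{m-2}2$. There is no sequence of universal one-to-one codes $\{f_n\}$ on $A^n$ with the following property: for every $P\in\mathcal P_\delta$ there are constants $K_P<\infty$ and $N_P$ such that for all $n\ge N_P$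
$$\mathbb P\Big(\ell(f_n(X^n))\ge nH(P_{\alpha^*})+\Big(c-\frac1{2(1-\alpha^*)}\Big)\log n+K_P\Big)\le2^{-n\delta}.$$

*Proof of Corollary B from Theorem A.* Suppose $\{f_n\}$ has the property. The set $\mathcal P_\delta$ is open in the hyperplane by continuity of $P\mapsto D(U_A\|P)$. It is nonempty because $D(U_A\|P)\to\infty$ as $P$ tends to a vertex. So it contains a closed ball $\mathcal K$ with $\lambda(\mathcal K)>0$. Put $s_n=\frac12(\frac{m-2}2-c)\log n\to\infty$ and let $B_n$ be the set $B$ of Theorem A for $f_n$ and $s_n$. Fix $P\in\mathcal K$. For all $n$ large, depending on $P$, we have $K_P+s_n\le2s_n=(\frac{m-2}2-c)\log n$, so the threshold in Corollary B is at most $\tau_{n,s_n}(P)$, and therefore $P\in B_n$. Thus $1_{B_n}\to1$ pointwise on $\mathcal K$. By Fatou's lemma, $\lambda(\mathcal K)\le\liminf\lambda(B_n)\le\liminf C2^{-s_n}=0$, a contradiction. $\square$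

## 3. The map $P\mapsto Q_P$ is a change of coordinates

We will integrate over $P$, but the formulas live at $Q_P$. So we need to pass between the two.

**Lemma 2.** Let $\Omega$ be the set of full-support non-uniform p.m.f.s. The map $\Psi:P\mapsto Q_P$ is a bijection $\mathcal P_\delta\to\Omega$, and $\Psi$ and $\Psi^{-1}$ are $C^1$. Moreover $\Psi^{-1}(Q)\propto Q^{\beta(Q)}$ with a $C^1$ function $\beta:\Omega\to(1,\infty)$, and $\alpha^*(\delta,P)=1/\beta(Q_P)$.

*Proof.* By (2) the derivative of $D(P_\alpha\|P)$ in $\alpha$ is nonzero at $\alpha^*\in(0,1)$, so the implicit function theorem makes $\alpha^*$, hence $\Psi$, a $C^1$ map. Since $\alpha^*>0$ and $P$ is not uniform, $Q_P\in\Omega$.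

Now let $Q\in\Omega$ and, for $\beta\ge1$, $P^{(\beta)}=Q^\beta/\sum_xQ(x)^\beta$. If $P_\alpha=Q$ with $\alpha\in(0,1)$, then $P\propto Q^{1/\alpha}$, so $P=P^{(1/\alpha)}$. Hence we only look for $\beta>1$ with $D(Q\|P^{(\beta)})=\delta$. Write
$$D(Q\|P^{(\beta)})=-H(Q)+\beta H(Q)+\log\sum_xQ(x)^\beta .$$
It vanishes at $\beta=1$. Its $\beta$-derivative is $E_{P^{(\beta)}}\log Q-E_Q\log Q$, which is $0$ at $\beta=1$ and has derivative $(\ln2)\mathrm{Var}_{P^{(\beta)}}(\log Q)>0$, so it is positive for $\beta>1$. Finally $\log\sum Q^\beta\ge\beta\log\max Q$ gives $D(Q\|P^{(\beta)})\ge-H(Q)+\beta(H(Q)+\log\max Q)\to\infty$, because $H(Q)>-\log\max Q$ for non-uniform $Q$. So there is exactly one $\beta(Q)>1$ with $D(Q\|P^{(\beta(Q))})=\delta$, and $\beta(\cdot)$ is $C^1$ by the implicit function theorem. This proves that $\Psi$ is injective.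

For surjectivity put $P=P^{(\beta(Q))}$. Then $P_{1/\beta(Q)}=Q$, and monotonicity in $\alpha$ gives $D(U_A\|P)>D(P_{1/\beta(Q)}\|P)=\delta$. So $P\in\mathcal P_\delta$, $\alpha^*(\delta,P)=1/\beta(Q)$ and $Q_P=Q$. The inverse $Q\mapsto P^{(\beta(Q))}$ is $C^1$. $\square$

For the rest of the proof of Theorem A, fix a compact $\mathcal K\subset\mathcal P_\delta$. By compactness and continuity there are $0<a_1<1$, $\eta>0$ and $0<\gamma_0\le\gamma_1$ such that for all $P\in\mathcal K$
$$\alpha\le a_1,\qquad Q_P(x)\ge\eta\ \text{ for all }x,\qquad\gamma_0\le|g_P|\le\gamma_1 .$$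
With this $\eta$, (7) holds for $Q=Q_P$, uniformly in $P\in\mathcal K$. Put $W=\sqrt m\,\gamma_1$ and $c_3=(4m)^{-(m-2)}$, and fix $\kappa\ge0$ with
$$\frac{2^{-\kappa+W+C_1}}{c_2}\le\frac{c_3}2.\tag{9}$$
From now on "$n$ large" means $n\ge N$ with $N$ depending only on $\mathcal K,\delta,m$.

## 4. With $m$ letters the critical probability is spread over $n^{(m-2)/2}$ type classes

### 4.1 The critical types of a source

**Definition (critical types).** For $P\in\mathcal K$ let $b_n(P)=\frac{\frac12\log n+\kappa}{1-\alpha}$ and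
$$\mathcal C_P=\Big\{q\ n\text{-type}:\ |q-Q_P|\le n^{-1/2},\ \big|n\langle g_P,q-Q_P\rangle+b_n(P)\big|\le W\Big\}.$$

This is the choice of Proposition 1 with the same $b_n$. The second condition fixes the $g$-coordinate of $q$ up to $O(1/n)$; the first lets the other $m-2$ coordinates move by $n^{-1/2}$, which by (7) changes $nD(q\|Q)$ only by $O(1)$.

Here is an example with $m=3$. Let $P=(\frac19,\frac49,\frac49)$. Then $P_{1/2}=(\frac15,\frac25,\frac25)$ and $D(P_{1/2}\|P)=\frac15\log\frac95+\frac45\log\frac9{10}=\log\frac95-\frac45\approx0.048$. Take this value as $\delta$. Then $\alpha^*=\frac12$, and $P\in\mathcal P_\delta$ since $D(U_A\|P)=\log3-\frac43\approx0.25$. Here $g_P=(\frac43,-\frac23,-\frac23)$, so $\langle g_P,v\rangle=2v(1)$ for $v\in V$, and $b_n=\log n+2\kappa$. Thus $\mathcal C_P$ consists of the types within $n^{-1/2}$ of $Q_P$ for which the count of the first letter is within $W/2$ of $\frac n5-\frac12\log n-\kappa$, while the split between the other two letters is free on the scale $\sqrt n$.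 That is about $\sqrt n=n^{(m-2)/2}$ types.

**Lemma 3.** For all $P\in\mathcal K$ and $n$ large, $|\mathcal C_P|\ge c_3\,n^{(m-2)/2}$.

*Proof.* We lay a grid on the level set $\langle g,y-Q\rangle=-b_n/n$ and round it to types. Let $Q=Q_P$, $g=g_P$, $y_0=Q-\frac{b_n}{n|g|^2}g$, and let $e_1,\dots,e_{m-2}$ be an orthonormal basis of $V\cap g^\perp$. Consider the points
$$y=y_0+\frac{2\sqrt m}n\sum_{i=1}^{m-2}k_ie_i,\qquad k_i\in\mathbb Z,\ |k_i|\le\Big\lfloor\frac{\sqrt n}{4m}\Big\rfloor .$$
Since $2\lfloor t\rfloor+1\ge t$ for $t\ge 0$, there are at least $(\sqrt n/(4m))^{m-2}=c_3n^{(m-2)/2}$ of them (one point if $m=2$). Their mutual distances are at least $2\sqrt m/n$, and $\langle g,y-Q\rangle=-b_n/n$. Moreover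
$$|y-Q|\le\frac{b_n}{n\gamma_0}+\frac{2\sqrt m}{n}\cdot\sqrt{m-2}\cdot\frac{\sqrt n}{4m}\le\frac{b_n}{n\gamma_0}+\tfrac12n^{-1/2}\le\tfrac34n^{-1/2}<\eta$$
for $n$ large, because $b_n\le(\frac12\log n+\kappa)/(1-a_1)$. In particular each $y$ has positive entries and is a p.m.f.

Round each $y$ to a type $q$ by (8). Then $|q-y|<\sqrt m/n\le\frac14n^{-1/2}$ for $n\ge16m$, so $|q-Q|\le n^{-1/2}$. Two different $y$ cannot give the same $q$, since they would then be at distance less than $2\sqrt m/n$. Finally $|n\langle g,q-Q\rangle+b_n|=|n\langle g,q-y\rangle|\le\gamma_1\sqrt m=W$. So all these $q$ lie in $\mathcal C_P$. $\square$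

**Lemma 4.** Let $n$ be large, $P\in\mathcal K$, $f$ a one-to-one code and $\tau\in\mathbb R$ with $\mathbb P(\ell(f(X^n))\ge\tau)\le2^{-n\delta}$. For $q\in\mathcal C_P$ let $\varphi(q)$ be the fraction of $x\in T_q$ with $\ell(f(x))\ge\tau$. Then
$$\sum_{q\in\mathcal C_P}(1-\varphi(q))\ge\tfrac{c_3}2\,n^{(m-2)/2}.\tag{10}$$

*Proof.* For $q\in\mathcal C_P$, (4) and (7) give
$$nD(q\|P)\le n\delta+(1-\alpha)(-b_n+W)+C_1\le n\delta-\tfrac12\log n-\kappa+W+C_1 ,$$
so by (5) and (6), $P^n(T_q)\ge c_2\,2^{\kappa-W-C_1}n^{-(m-2)/2}2^{-n\delta}$. The strings of a type class are equally probable, hence $2^{-n\delta}\ge\sum_{q\in\mathcal C_P}\varphi(q)P^n(T_q)$, that is,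
$$\sum_{q\in\mathcal C_P}\varphi(q)\le\frac{2^{-\kappa+W+C_1}}{c_2}n^{(m-2)/2}\le\frac{c_3}2n^{(m-2)/2}$$
by (9). Subtract this from Lemma 3. $\square$

So roughly half of the critical type classes of $P$ must be encoded with lengths below $\tau$. We also record, for $q\in\mathcal C_P$, the consequence of (3) and (7):
$$\big|nH(Q_P)-nH(q)-\alpha b_n(P)\big|=\big|\alpha(n\langle g_P,q-Q_P\rangle+b_n)-nD(q\|Q_P)\big|\le W+C_1 .\tag{11}$$

### 4.2 What one source gives, and where that stops

The sensible first attempt is to repeat Proposition 1 for one fixed $P\in\mathcal K$. By Lemma 4, (6) and (11), the number of $x$ with $\ell(f(x))<\tau$ is at least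
$$\sum_{q\in\mathcal C_P}(1-\varphi(q))|T_q|\ \ge\ \tfrac{c_3}2n^{\frac{m-2}2}\cdot c_2n^{-\frac{m-1}2}2^{nH(Q_P)-\alpha b_n-W-C_1}.$$
It is less than $2^{\tau+1}$ by (1). So $\tau\ge nH(Q_P)-\alpha b_n-\frac12\log n-\text{const}=nH(Q_P)-\frac1{2(1-\alpha)}\log n-\text{const}$. The powers $n^{(m-2)/2}$ cancelled, and the bound is that of the case $m=2$: the whole price $\frac{m-2}2\log n$ is lost. No sharper estimate can help here, since (i) says that a code designed for $P$ attains this value. Playing several sources against each other does not help either, as long as they are countably many.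

**Proposition D.** For any countable $S\subset\mathcal P_\delta$ there is one universal sequence that attains the bound of (ii) (up to $O_P(1)$ bits) for all $P\in\mathcal P_\delta$, and attains the known-$P$ rate (i) up to $O_P(1)$ bits for every $P\in S$.

*Proof.* Let $f_n^{(0)}$ be the codes of (ii), let $S=\{P_1,P_2,\dots\}$, and let $f_n^{(k)}$ be the codes of (i) for $P_k$. Let $f_n(x)$ be a shortest string among $1^k0\,f_n^{(k)}(x)$, $k\ge0$; a shortest one exists, because the $k$-th has length at least $k+1$. From $f_n(x)$ one reads $k$ as the number of ones before the first zero, then $f^{(k)}_n(x)$, then $x$. So $f_n$ is injective. Also $\ell(f_n(x))\le k+1+\ell(f_n^{(k)}(x))$ for every $k$. So if $\mathbb P(\ell(f^{(k)}_n(X^n))\ge\tau)\le2^{-n\delta}$, then $\mathbb P(\ell(f_n(X^n))\ge\tau+k+1)\le2^{-n\delta}$. Use $k=0$ for general $P\in\mathcal P_\delta$ and the index $k$ of $P$ for $P\in S$. $\square$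

With $S$ countable and dense in $\mathcal P_\delta$, the property of Corollary B with $c=0$ holds at every $P\in S$. A contradiction must therefore come from uncountably many sources at once, and we will average over $P$ with respect to $\lambda$.

## 5. Averaging over the source: proof of Theorem A

Here is why an average should work. There are at most $(n+1)^{m-1}$ types. We shall see that a string whose type is critical for $P$ and whose length is below $\tau_{n,s}(P)$ has length below $nH(q_x)+\frac{m-3}2\log n+O(1)-s$, a condition that does not mention $P$. Counting binary strings shows that at most about $2^{-s}n^{m-1}$ type classes can be encoded that cheaply: a proportion of order $2^{-s}$. Each bad $P$ needs about half of its own critical types among the cheap ones. Since no type is critical for too many $P$, the bad $P$ should also form a proportion of at most order $2^{-s}$. The steps below make this precise.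

**Step 1. No type is critical for many sources.** The aim is a constant $C_6$ such that, for $n$ large and every $n$-type $q$,
$$\lambda\{P\in\mathcal K:\ q\in\mathcal C_P\}\le C_6\,n^{-m/2}.\tag{12}$$

The expected size is clear: if $q\in\mathcal C_P$, then $Q_P$ is within $n^{-1/2}$ of $q$, and (11) confines it to a layer of thickness $O(1/n)$ around a level set of nearly the entropy. The volume of such a piece is $n^{-(m-2)/2}\cdot n^{-1}$. The small correction $\alpha b_n$ depends on $P$, so we build it into the function.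

Let $h(Q)=\frac1{\beta(Q)-1}$. By Lemma 2 it is $C^1$ on $\Omega$, and $h(Q_P)=\frac{\alpha}{1-\alpha}$. So $\alpha b_n(P)=h(Q_P)(\frac12\log n+\kappa)$. Put
$$F_n(Q)=H(Q)-h(Q)\,\frac{\frac12\log n+\kappa}n .$$
If $q\in\mathcal C_P$, then by (11) $Q_P$ lies in
$$S_q=\{Q\in\Psi(\mathcal K):\ |Q-q|\le n^{-1/2},\ |F_n(Q)-H(q)|\le(W+C_1)/n\}.$$
The Jacobian of the $C^1$ map $\Psi^{-1}$ is bounded on the compact set $\Psi(\mathcal K)$, so $\lambda\{P\in\mathcal K:q\in\mathcal C_P\}\le\lambda(\Psi^{-1}(S_q))\le\text{const}\cdot\lambda(S_q)$, and it suffices to bound $\lambda(S_q)$.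

Since $\Omega$ is open in the hyperplane, there is $r>0$ such that the closed $r$-neighborhood $\mathcal K'$ of $\Psi(\mathcal K)$ in the hyperplane is contained in $\Omega$. Let $G(Q)\in V$ be the projection of $-\log Q$ on $V$. For $v\in V$ the derivative of $H$ at $Q$ along $v$ is $-\sum v\log Q=\langle G(Q),v\rangle$, so $G$ is the gradient of $H$ along $V$. It is nonzero on $\Omega$, so $\theta=\min_{\Psi(\mathcal K)}|G|>0$. If $S_q=\varnothing$ there is nothing to do. Otherwise pick $Q_0\in S_q$. Two points of $S_q$ are within $2n^{-1/2}$ of each other, so $S_q\subset\mathcal B:=B(Q_0,2n^{-1/2})\subset\mathcal K'$ for $n$ large. With $e=G(Q_0)/|G(Q_0)|$ and $Q\in\mathcal B$,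
$$\partial_eF_n(Q)\ge|G(Q_0)|-|G(Q)-G(Q_0)|-|\partial_eh(Q)|\frac{\frac12\log n+\kappa}n\ge\theta-O(n^{-1/2})-O\Big(\frac{\log n}n\Big)\ge\frac\theta2$$
for $n$ large, uniformly in $Q_0$. Indeed $G$ and $h$ are $C^1$, $\mathcal K'$ is compact, and the ball $\mathcal B\subset\mathcal K'$ is convex, so $G$ varies on $\mathcal B$ by $O(n^{-1/2})$.

Each line parallel to $e$ meets $\mathcal B$ in a segment along which $F_n$ increases with slope at least $\frac\theta2$. On $S_q$ the function $F_n$ takes values in an interval of length $2(W+C_1)/n$, so the line meets $S_q$ in a set of length at most $\frac{4(W+C_1)}{\theta n}$. The projection of $\mathcal B$ along $e$ is an $(m-2)$-dimensional ball of radius $2n^{-1/2}$, of volume $O(n^{-(m-2)/2})$ (for $m=2$, a point, counted as $1$). By Fubini, $\lambda(S_q)=O(n^{-1-(m-2)/2})=O(n^{-m/2})$. This is (12).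

**Step 2. Cheapness without reference to $P$.** Fix $n$ large, $s\in\mathbb R$ and $f$, and let $B$ be the set of Theorem A. The aim is one set $E\subset A^n$ of cheaply encoded strings that serves all $P\in B$.

First, $B$ is Borel. It is the union over $k\in\mathbb Z$ of the sets $\{P\in\mathcal K:\lceil\tau_{n,s}(P)\rceil=k,\ \mathbb P(\ell(f(X^n))\ge k)\le2^{-n\delta}\}$; here $\tau_{n,s}$ is continuous and the probability is a polynomial in $P$.

Let $P\in B$ and let $x$ have type $q_x=q\in\mathcal C_P$ and $\ell(f(x))<\tau_{n,s}(P)$. By (11), $nH(Q_P)\le nH(q)+\alpha b_n+W+C_1$, where $\alpha b_n=\frac\alpha{2(1-\alpha)}\log n+\frac{\alpha\kappa}{1-\alpha}$. Since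
$$\frac{m-2}2-\frac1{2(1-\alpha)}+\frac\alpha{2(1-\alpha)}=\frac{m-3}2 ,$$
the dependence on $\alpha$ disappears from the $\log n$ term, and
$$\ell(f(x))<nH(q_x)+\tfrac{m-3}2\log n+C_4-s,\qquad C_4=W+C_1+\frac{a_1\kappa}{1-a_1}.\tag{13}$$
Let $E$ be the set of all $x\in A^n$ satisfying (13). It does not depend on $P$. Apply Lemma 4 with $\tau=\tau_{n,s}(P)$. For $q\in\mathcal C_P$ at least $(1-\varphi(q))|T_q|$ strings of $T_q$ lie in $E$, so for every $P\in B$
$$\sum_{x\in E}\frac{1\{q_x\in\mathcal C_P\}}{|T_{q_x}|}\ \ge\ \tfrac{c_3}2\,n^{(m-2)/2}.\tag{14}$$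

**Step 3. The budget of cheap strings.** The sum $\sum_{x\in E}|T_{q_x}|^{-1}$ counts type classes, each with weight the fraction of it that lies in $E$. We bound it by injectivity, one entropy level at a time. If $\lfloor nH(q_x)\rfloor=j$ and $x\in E$, then $\ell(f(x))<j+1+\frac{m-3}2\log n+C_4-s$, so by (1) there are at most $2^{j+2+C_4-s}n^{(m-3)/2}$ such $x$. For each of them (6) gives $|T_{q_x}|^{-1}\le2^{-j}n^{(m-1)/2}/c_2$. The factors $2^{\pm j}$ cancel. Summing over the integers $0\le j\le n\log m$,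
$$\sum_{x\in E}|T_{q_x}|^{-1}\le(n\log m+1)\,\frac{2^{2+C_4-s}}{c_2}\,n^{m-2}\le C_5\,2^{-s}n^{m-1}.\tag{15}$$

**Step 4. Double counting.** The aim is to compare need and budget by integrating (14) over $P\in B$. For fixed $q$ the set $\{P\in\mathcal K:q\in\mathcal C_P\}$ is closed, because $Q_P$, $g_P$ and $b_n(P)$ are continuous in $P$, so everything is measurable. Exchange the finite sum and the integral, and use (12) and (15):
$$\tfrac{c_3}2n^{\frac{m-2}2}\lambda(B)\le\sum_{x\in E}|T_{q_x}|^{-1}\,\lambda\{P\in\mathcal K:q_x\in\mathcal C_P\}\le C_5C_6\,2^{-s}\,n^{m-1-\frac m2}=C_5C_6\,2^{-s}\,n^{\frac{m-2}2}.$$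
The powers of $n$ agree, and $\lambda(B)\le C2^{-s}$ with $C=2C_5C_6/c_3$. This proves Theorem A, and with it Corollary B. $\blacksquare$

## 6. Almost every source pays, to within $O(1)$ bits

Theorem A has no loss in $n$, so it yields more than Corollary B.

**Theorem C.** Let $\{f_n\}$ be any one-to-one codes, $\omega_n\to\infty$, and $(n_k)$ any subsequence. The set of $P\in\mathcal P_\delta$ for which there are $K_P,N_P$ with
$$\mathbb P\big(\ell(f_n(X^n))\ge\tau_{n,\omega_n}(P)+K_P\big)\le2^{-n\delta}\qquad\text{for all }n=n_k\ge N_P$$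
is Lebesgue-null and meager. Moreover, for every $\varepsilon>0$, for $\lambda$-a.e. $P\in\mathcal P_\delta$ one has $\mathbb P(\ell(f_n(X^n))\ge\tau_{n,(1+\varepsilon)\log n}(P))>2^{-n\delta}$ for all large $n$.

*Proof.* **Step 1. A countable cover by closed sets.** For integers $K,N$ let $G_{K,N}$ be the set of $P\in\mathcal P_\delta$ with $\mathbb P(\ell(f_n(X^n))>\tau_{n,\omega_n}(P)+K)\le2^{-n\delta}$ for all $n=n_k\ge N$. Enlarging $K_P$ and $N_P$ to integers, and noting that the strict inequality is the smaller event, we see that the set in question is contained in $\bigcup_{K,N}G_{K,N}$.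

Each $G_{K,N}$ is closed in $\mathcal P_\delta$. Let $P_j\to P$ in $\mathcal P_\delta$ with $P_j\in G_{K,N}$, and fix $n=n_k\ge N$. Let $M$ be the finite set of $x$ with $\ell(f_n(x))>\tau_{n,\omega_n}(P)+K$. By continuity of $\tau_{n,\omega_n}$, every $x\in M$ satisfies $\ell(f_n(x))>\tau_{n,\omega_n}(P_j)+K$ for all large $j$. Hence $P^n(M)=\lim_jP_j^n(M)\le2^{-n\delta}$, which is the condition at $P$.

**Step 2. These sets are null.** Let $\mathcal K\subset\mathcal P_\delta$ be compact and $P\in G_{K,N}\cap\mathcal K$. Since $\tau_{n,\omega_n-K-1}=\tau_{n,\omega_n}+K+1$, we have $\mathbb P(\ell(f_n(X^n))\ge\tau_{n,\omega_n-K-1}(P))\le2^{-n\delta}$ for all $n=n_k\ge N$. By Theorem A, $\lambda(G_{K,N}\cap\mathcal K)\le C2^{-\omega_n+K+1}$ for all large $n=n_k$, and the right side tends to $0$. So $\lambda(G_{K,N}\cap\mathcal K)=0$. The open set $\mathcal P_\delta$ is a countable union of compact sets, hence $\lambda(G_{K,N})=0$. A closed null set in $\mathcal P_\delta$ has empty interior, so it is nowhere dense. The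 countable union over $K,N$ is null and meager.

**Step 3. The last claim.** Let $B_n$ be the set of Theorem A for $f_n$, $\mathcal K$ and $s=(1+\varepsilon)\log n$. Then $\lambda(B_n)\le Cn^{-(1+\varepsilon)}$ for $n$ large, which is summable. By Borel–Cantelli almost every $P\in\mathcal K$ lies in only finitely many $B_n$. Cover $\mathcal P_\delta$ by countably many compact sets. $\square$

Together with (ii), the universal rate is therefore determined up to $O(1/n)$ in this almost-everywhere sense: the price of universality is $\frac{m-2}2\log n+O(1)$ bits. Proposition D shows that "almost every" cannot be replaced by "every".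

## 7. The exceptional measure $2^{-s}$ is attained

Theorem A allows a set of measure $C2^{-s}$ of sources that beat $\tau_{n,0}$ by $s$ bits. For $m\ge3$ such sets exist. The construction favors the types in a slab of relative width about $2^{-s}$: listed by increasing entropy, the strings in the slab are fewer than those in a full ball by a factor $2^{-s}$, which saves $s$ bits.

**Proposition E.** Let $m\ge3$, $P_0\in\mathcal P_\delta$. There are a compact neighborhood $\mathcal K\subset\mathcal P_\delta$ of $P_0$ and $c>0$ such that for every $s\ge0$ there are codes $\{f_n\}$ with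
$$\lambda\{P\in\mathcal K:\mathbb P(\ell(f_n(X^n))\ge\tau_{n,s}(P))\le2^{-n\delta}\}\ge c\,2^{-s}\quad\text{for all large }n .$$

*Proof.* **Step 1. Setup.** Let $Q_0=\Psi(P_0)$, let $G$ be the gradient of $H$ along $V$ as before, and let $e_0=G(Q_0)/|G(Q_0)|$. Since $\dim V=m-1\ge2$, there is a unit vector $u\in V$ with $u\perp e_0$. Choose $r>0$ such that the closed ball $B(Q_0,2r)$ in the hyperplane lies in $\Omega$, all entries of its points are at least some $\eta>0$, and $\partial_{e_0}H=\langle G,e_0\rangle\ge\theta>0$ on it. Let $\mathcal K=\Psi^{-1}(B(Q_0,r))$, a compact neighborhood of $P_0$. On $\mathcal K$ we have $0<a_0\le\alpha\le a_1<1$. Below, $C,c$ denote positive constants, possibly different at each occurrence, that do not depend on $s$, $n$ or $P\in\mathcal K$; "$n$ large" may depend on $s$. Let $s'=s+C'$ with a constant $C'\ge0$ to be chosen in Step 4, and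
$$\mathcal A=\{|Q-Q_0|\le r,\ |\langle u,Q-Q_0\rangle|\le r2^{-s'}\},\qquad\mathcal A'=\{|Q-Q_0|\le\tfrac r2,\ |\langle u,Q-Q_0\rangle|\le\tfrac r22^{-s'}\},$$
both inside the hyperplane.

**Step 2. Counting types in thin entropy layers.** Distinct $n$-types differ by at least $\frac1n$ in at least two coordinates, so their distance is at least $\sqrt2/n$. Hence the balls of radius $\frac1{2n}$ around them in the hyperplane are disjoint, each of volume $c\,n^{-(m-1)}$. Let $M\subset B(Q_0,r)$ and let $I$ be an interval of length at most $\frac1n$ (up to a constant factor). For $n$ large the balls around types in $M$ lie in $B(Q_0,2r)$, where $|G|$ is bounded, so $H$ varies by $O(1/n)$ on each of them. Therefore the number of types in $M$ with $H(q)\in I$ is at most $Cn^{m-1}$ times the volume of the part of the $\frac1{2n}$-neighborhood of $M$ on which $H$ lies in an interval of length $O(1/n)$. Since $\partial_{e_0}H\ge\theta$ on the convex set $B(Q_0,2r)$, every line parallel to $e_0$ meets this part in length $O(1/n)$.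 By Fubini the volume is $O(1/n)$ times the $(m-2)$-volume of the projection of the neighborhood along $e_0$. Two cases follow.

(a) For $M=\mathcal A$, the projection has width at most $2(r2^{-s'}+\frac1{2n})$ in direction $u$ (recall $u\perp e_0$) and bounded extent in the other $m-3$ directions. So for $n$ large at most $Cn^{m-2}2^{-s'}$ types in $\mathcal A$ have $\lfloor nH(q)\rfloor=i$, for every $i$.

(b) For $Q\in B(Q_0,r)$ and an integer $k\ge0$, let $M$ be the set of points of $B(Q_0,r)$ within $(k+1)n^{-1/2}$ of $Q$. The projection lies in a ball of radius $2(k+1)n^{-1/2}$. So at most $C(k+1)^{m-2}n^{m-2-(m-2)/2}=C(k+1)^{m-2}n^{(m-2)/2}$ types in $M$ have $H(q)$ in a given interval of length $\frac1n$.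

We also need an upper bound on class sizes. For a type $q\in B(Q_0,r)$ all counts are at least $\eta n$, so the Stirling bounds of Section 1.3, used in the other direction, give
$$|T_q|\le2^{nH(q)}\,\frac{e\sqrt n}{\prod_x\sqrt{2\pi\eta n}}\le C\,n^{-(m-1)/2}\,2^{nH(q)}.\tag{16}$$

**Step 3. The code.** Code 2 is defined only for strings with type in $\mathcal A$. It lists them by increasing $H(q_x)$ and sends the string of rank $k$ to the $k$-th element of $\varnothing,0,1,00,\dots$, which has length $\lfloor\log k\rfloor$. By (a) and (16), a string with $\lfloor nH(q_x)\rfloor=j$ has rank at most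
$$\sum_{i\le j}Cn^{m-2}2^{-s'}\cdot n^{-\frac{m-1}2}2^{i+1}\le C\,2^j\,n^{\frac{m-3}2}\,2^{-s'},$$
so its length is at most $nH(q_x)+\frac{m-3}2\log n-s'+C_7$. Code 1 is defined for all strings. It gives the type in $\lceil m\log(n+1)\rceil$ bits and the index of $x$ in $T_{q_x}$ in $\lceil\log|T_{q_x}|\rceil$ bits, in total at most $nH(q_x)+m\log(n+1)+2$ bits. Let $f_n$ use one flag bit followed by the shorter available description. It is injective.

Now let $P$ be such that $Q=Q_P\in\mathcal A'$, and let $x$ have type $q$ and $\ell(f_n(x))\ge\tau_{n,s}(P)$. Either $q\in\mathcal A$, call this event (I), or $q\notin\mathcal A$, event (II). We show that each has probability at most $\frac12 2^{-n\delta}$. Write $g=g_P$.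

**Step 4. Types in the slab.** In case (I), comparing $\tau_{n,s}(P)$ with the length bound of Code 2 plus the flag bit gives
$$nH(q)\ge nH(Q)+\Big(\tfrac12-\tfrac1{2(1-\alpha)}\Big)\log n+s'-s-C_7-1=nH(Q)-\frac{\alpha}{1-\alpha}\cdot\tfrac12\log n+C'-C_7-1 .$$
The right side equals $nH(Q)-\alpha b$ with $b=\frac{\frac12\log n+\kappa}{1-\alpha}$, where in this proof $\kappa=-\frac{1-\alpha}\alpha(C'-C_7-1)$. Put
$$\epsilon_q=n\langle g,q-Q\rangle+b-\frac{nD(q\|Q)}\alpha .$$
By (3), $\alpha\epsilon_q=nH(q)-nH(Q)+\alpha b\ge0$. Substituting $n\langle g,q-Q\rangle=\epsilon_q-b+nD(q\|Q)/\alpha$ in (4),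
$$nD(q\|P)=n\delta-\tfrac12\log n-\kappa+(1-\alpha)\epsilon_q+\frac{nD(q\|Q)}\alpha .$$
Pinsker's inequality gives $D(q\|Q)\ge\frac{\log e}2\big(\sum_x|q(x)-Q(x)|\big)^2\ge\frac12|q-Q|^2$. Split the types by $i=\lfloor\epsilon_q\rfloor\ge0$ and $k=\lfloor\sqrt n\,|q-Q|\rfloor\ge0$. For given $i$, $nH(q)$ lies in an interval of length $\alpha\le1$, so (b) bounds the number of types for each pair $(i,k)$. With (5) and (16), $P^n(T_q)\le Cn^{-(m-1)/2}2^{-nD(q\|P)}$, and the powers of $n$ cancel, because $-\frac{m-1}2+\frac12+\frac{m-2}2=0$: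
$$\mathbb P(\mathrm I)\le C\,2^\kappa\,2^{-n\delta}\sum_{i,k\ge0}(k+1)^{m-2}\,2^{-(1-\alpha)i-k^2/2}\le C_8\,2^\kappa\,2^{-n\delta}.$$
Here $C_7$ and $C_8$ do not depend on $C'$, and $\frac{1-\alpha}\alpha\ge\frac{1-a_1}{a_1}>0$ on $\mathcal K$. So we can fix $C'\ge 0$ so large that $C_82^\kappa\le\frac12$ for all $P\in\mathcal K$. Then $\mathbb P(\mathrm I)\le\frac122^{-n\delta}$.

**Step 5. Types outside the slab.** In case (II) only Code 1 is available, so $nH(q)\ge\tau_{n,s}(P)-m\log(n+1)-3\ge nH(Q)-\alpha b'$ with $b'=C(\log n+s'+1)$, where we used $\alpha\ge a_0$, $\alpha\le a_1$ and $s\le s'$. Since $q\notin\mathcal A$ and $Q\in\mathcal A'$, either $|q-Q_0|>r$, so $|q-Q|\ge\frac r2$, or $|\langle u,q-Q_0\rangle|>r2^{-s'}$, so $|q-Q|\ge\frac r22^{-s'}$. In both cases $|q-Q|\ge\rho:=\frac r22^{-s'}$. By (3), $n\langle g,q-Q\rangle\ge-b'+nD(q\|Q)/\alpha$. Then (4) and Pinsker's inequality give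
$$nD(q\|P)\ge n\delta-(1-\alpha)b'+\frac{nD(q\|Q)}\alpha\ge n\delta-b'+\frac{n\rho^2}2 .$$
There are at most $(n+1)^m$ types, and $P^n(T_q)\le2^{-nD(q\|P)}$, so $\mathbb P(\mathrm{II})\le(n+1)^m2^{b'-n\rho^2/2}2^{-n\delta}\le\frac122^{-n\delta}$ for $n$ large, since $\rho$ does not depend on $n$ and $b'=O(\log n)$ for fixed $s$.

**Step 6. The measure of the favored sources.** By Steps 4 and 5, for $n$ large every $P\in\Psi^{-1}(\mathcal A')\subset\mathcal K$ satisfies $\mathbb P(\ell(f_n(X^n))\ge\tau_{n,s}(P))\le2^{-n\delta}$. Since $\Psi$ and $\Psi^{-1}$ are $C^1$, the Jacobian of $\Psi^{-1}$ does not vanish, and it is bounded away from $0$ on the compact set $B(Q_0,r)$. The set $\mathcal A'$ contains a box centered at $Q_0$ with half-side $\frac r{2\sqrt{m-1}}2^{-s'}$ in direction $u$ and half-sides $\frac r{2\sqrt{m-1}}$ in $m-2$ directions orthogonal to $u$ and to each other. Hence $\lambda(\Psi^{-1}(\mathcal A'))\ge c\,\lambda(\mathcal A')\ge c\,2^{-s'}=c\,2^{-C'}2^{-s}$, and $C'$ does not depend on $s$. $\square$
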